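# Choice number minus chromatic number for graphs on the Klein bottle

## 1. Bipartite graphs with at most three edges per vertex

All graphs are finite and loopless. Suppose every vertex $v$ of a graph $G$ receives its own list $L(v)$ of allowed colors, and we want a proper coloring that uses at each vertex a color from its list. The *choice number* $\mathrm{ch}(G)$ is the least $k$ such that this succeeds for every assignment of lists with $|L(v)|=k$. Equal lists give ordinary coloring, so $\chi(G)\le \mathrm{ch}(G)$. Put
$$\mathrm{jump}(G)=\mathrm{ch}(G)-\chi(G).$$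

The gap can be positive. In $K_{2,4}$, give the two vertices on the small side the lists $\{1,2\}$ and $\{3,4\}$, and the other four the lists $\{1,3\},\{1,4\},\{2,3\},\{2,4\}$. If the small side is colored $x,y$, the vertex with list $\{x,y\}$ cannot be colored. So $\chi(K_{2,4})=2$ and $\mathrm{ch}(K_{2,4})\ge 3$.

Let $N_k$ be the nonorientable surface of genus $k$, so $N_1$ is the projective plane and $N_2$ is the Klein bottle. Let $\mathrm{Jump}(k)$ be the maximum of $\mathrm{jump}(G)$ over all graphs $G$ embeddable in $N_k$. It is given that $\mathrm{Jump}(1)=2$ and $\mathrm{Jump}(2)\ge 2$. The question, from Niranjan Balachandran and Brahadeesh Sankarnarayanan, "The choice number versus the chromatic number for graphs embeddable on orientable surfaces", arXiv:2102.06993 (2021), is to determine $\mathrm{Jump}(2)$. The answer will be $2$.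

Parallel edges do not affect colorings, so from now on graphs are simple. The only feature of the Klein bottle that we use is a bound on the number of edges.

**Definition (sparse).** A graph $G$ is *sparse* if $|E(K)|\le 3|V(K)|$ for every subgraph $K$ of $G$; equivalently, its maximum average degree is at most $6$.

Every graph of maximum degree at most $6$ is sparse, for instance $K_7$ and $K_{3,3,3}$. The graph $K_8$ is not, since $28>24$. Section 2 shows that graphs on the Klein bottle are sparse.

We start with sparse graphs that are bipartite. The tool is a polynomial.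

**Definition (graph polynomial, Alon–Tarsi number).** Fix an ordering of $V(G)$ and let $P_G=\prod_{uv\in E,\ u<v}(x_u-x_v)\in\mathbb R[x_v: v\in V(G)]$. Then $AT(G)$ is the least $k$ such that some monomial with nonzero coefficient in $P_G$ has all exponents at most $k-1$.

Changing the ordering changes $P_G$ only by a sign. For the triangle, $P=(x_1-x_2)(x_2-x_3)(x_1-x_3)$. The monomial $x_1^2x_2$ has coefficient $1$, while $x_1x_2x_3$ arises twice, with signs $-1$ and $+1$, so its coefficient is $0$. Hence $AT(K_3)=3$.

**Fact (Alon's Combinatorial Nullstellensatz).** Let $F\in\mathbb R[x_1,\dots,x_n]$ have degree $t_1+\dots+t_n$ and a nonzero coefficient at $\prod x_i^{t_i}$. If $L_i\subset\mathbb R$ with $|L_i|>t_i$ for all $i$, then $F$ is nonzero at some point of $L_1\times\dots\times L_n$.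

A point with $P_G\ne0$ is exactly a proper coloring, and $P_G$ is homogeneous. So $\mathrm{ch}(G)\le AT(G)$.

Here is how to think of coefficients. To expand $P_G$ we choose one end of every edge. Call the chosen end the *tail*. A choice is then an orientation of $G$, and it contributes $\pm\prod_v x_v^{\mathrm{out}(v)}$. So we need two things: an orientation with small outdegrees, and no cancellation among the orientations with the same outdegrees. The first is settled by a classical theorem. For disjoint $X,Y$, write $e(X)$ for the number of edges inside $X$ and $e(X,Y)$ for the number between $X$ and $Y$.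

**Fact (Hakimi).** Let $k(v)\ge0$ be integers. $G$ has an orientation with $\mathrm{out}(v)\le k(v)$ for all $v$ if and only if $e(X)\le\sum_{v\in X}k(v)$ for all $X\subseteq V$.

*Proof.* Each edge inside $X$ has its tail in $X$, so the condition is necessary. For sufficiency, take $k(v)$ copies of each vertex $v$, and join each edge of $G$ to all copies of its two ends. A matching that covers all edges assigns tails as required. If $M$ is a set of edges and $X$ is the set of their ends, then $M$ has $\sum_{v\in X}k(v)\ge e(X)\ge |M|$ neighbors, so Hall's theorem gives the matching. $\square$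

**Proposition 1 (Alon–Tarsi, bipartite case).** A bipartite graph with an orientation of outdegrees at most $k$ has $AT\le k+1$. In particular a sparse bipartite graph has $\mathrm{ch}\le AT\le 4$.

*Proof.* Let $A,B$ be the two sides. Up to sign, $P_G=\prod_{ab}(x_a-x_b)$ with $a\in A$, $b\in B$. Substitute $x_b\to-x_b$ for all $b\in B$. This multiplies every coefficient by $\pm1$, and the polynomial becomes $\pm\prod_{ab}(x_a+x_b)$, where nothing cancels. So every monomial that comes from an orientation has nonzero coefficient, in particular one with all exponents at most $k$. If $G$ is sparse, Hakimi's theorem with $k(v)=3$ gives $k=3$. $\square$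

So bipartite sparse graphs have gap at most $2$. What changes for larger chromatic number, and in particular for three color classes, where no change of signs of variables makes all factors positive?

## 2. The theorems, and why only chromatic number 3 remains

**Theorem 2.** If $G$ is sparse and 3‑colorable, then $AT(G)\le5$; in particular $\mathrm{ch}(G)\le 5$.

**Theorem 3.** Every sparse graph satisfies $\mathrm{ch}(G)-\chi(G)\le2$.

**Corollary 4.** $\mathrm{Jump}(2)=2$.

*Proof of Corollary 4 from Theorem 3.* We show that Klein bottle graphs are sparse. Let $K$ be a component, with at least $3$ vertices, of a subgraph of a graph on the Klein bottle. The Klein bottle has Euler characteristic $0$. An embedded connected graph has a 2‑cell embedding in the same surface or in one of larger Euler characteristic, so $K$ has a 2‑cell embedding with $|V|-|E|+|F|\ge0$. Since $K$ is simple, connected and has at least $3$ vertices, every face boundary walk has length at least $3$. Thus $3|F|\le2|E|$, and $|E|\le|V|+|F|\le |V|+\tfrac23|E|$ gives $|E|\le3|V|$. A component with at most $2$ vertices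 has at most one edge. Summing over components shows sparseness. Theorem 3 gives $\mathrm{Jump}(2)\le 2$, and $\mathrm{Jump}(2)\ge2$ is given. $\square$

*Proof of Theorem 3 from Theorem 2.* We go through the values of $\chi(G)$. If $\chi(G)\le1$, there are no edges and the gap is $0$. If $\chi(G)=2$, Proposition 1 gives $\mathrm{ch}(G)\le4$. If $\chi(G)=3$, Theorem 2 gives $\mathrm{ch}(G)\le5$.

Let $\chi(G)\ge4$. If $\mathrm{ch}(G)\le6$ we are done. Otherwise let $K$ be a minimal induced subgraph that is not 6‑choosable. It is connected, since otherwise a component would be a smaller example. If some vertex $v$ had degree at most $5$ in $K$, then $K-v$ could be colored from any lists of size $6$, and $v$ would still have a free color. So $K$ has minimum degree at least $6$. Its average degree is at most $6$ because $G$ is sparse, so $K$ is 6‑regular. By the list version of Brooks' theorem (Vizing; Erdős–Rubin–Taylor), a connected graph of maximum degree $\Delta$ that is neither complete nor an odd cycle is $\Delta$‑choosable. Hence $K=K_7$ and $\chi(G)\ge7$. Every subgraph of $G$ has a vertex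 of degree at most $6$, so $G$ is 6‑degenerate. Coloring greedily in a degenerate order gives $\mathrm{ch}(G)\le7$, and the gap is $0$. $\square$

The Brooks argument also says something when $\chi(G)=3$: since $K_7\not\subseteq G$, it gives $\mathrm{ch}(G)\le6$. This is one more than we can afford. Everything now rests on Theorem 2.

## 3. The vanishing coefficient of $K_{3,3,3}$

Let $A,B,C$ be the classes of a proper 3‑coloring, $H=G[A\cup B]$, $n=|V|$. We want to recycle the sign change on $B$. The class $C$ is the trouble, so we try to keep it out of the monomial.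

**First attempt: exponent $0$ on $C$.** Suppose $G$ has an orientation with outdegree $0$ on $C$ and at most $4$ elsewhere. The part of $P_G$ without variables of $C$ is $\pm P_H\prod_{c\in C}\prod_{w\in N(c)}x_w$. This is a bipartite graph polynomial times a monomial, so the argument of Proposition 1 applies and $AT(G)\le5$. But such an orientation needs $|E|\le4(n-|C|)$. Take $G=K_{3,3,3}$, where $n=9$ and $|E|=27$. The classes must be the three parts, and $4\cdot6=24<27$. We are short by $3$, exactly one edge for each vertex of $C$.

**Second attempt: exponent $1$ on $C$.** Then the edge count is right. In $K_{3,3,3}$ with parts $\{a_i\},\{b_i\},\{c_i\}$, orient $c_i\to a_i$ and all other edges at $c_i$ towards $c_i$. Orient $b_i\to a_i$ and $a_i\to b_j$ for $i\ne j$. Then $\mathrm{out}(c_i)=1$, $\mathrm{out}(a_i)=2+2=4$ and $\mathrm{out}(b_i)=3+1=4$. The candidate monomial is $\mu\, x_{c_1}x_{c_2}x_{c_3}$ with $\mu=\prod_{w\in A\cup B}x_w^4$. For each $c$, with $e_j$ the $j$‑th elementary symmetric polynomial in the six variables of $A\cup B$,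
$$\prod_{w\in A\cup B}(x_w-x_c)=e_6-x_ce_5+x_c^2e_4-\cdots .$$
So up to sign the coefficient is that of $\mu$ in $P_H\,e_5^3$. Now exchange $a_i\leftrightarrow b_i$ for all $i$. This fixes $\mu$ and $e_5$, and sends $P_H=\pm\prod_{i,j}(x_{a_i}-x_{b_j})$ to $(-1)^9P_H=-P_H$. Hence the coefficient equals its own negative, and it is $0$. The suitable orientations cancel completely. The reason is visible in $e_5$: after $x_b\to-x_b$, its monomials missing an $a$ get coefficient $-1$ and its monomials missing a $b$ get $+1$.

**What has not been used.** A vertex $c$ may have exponent up to $4$, not only $1$. So for degree $6$ the coefficients $e_6,e_5,e_4,e_3,e_2$ of $1,x_c,\dots,x_c^4$ are all available. Moreover, the bounds on the exponents in $A\cup B$ are only upper bounds. Suppose we multiply by some polynomial $Q$, and $\mu$ has nonzero coefficient in $Q\cdot P_H\prod_c e_{j_c}$. Then for some monomial $q$ of $Q$ dividing $\mu$, the monomial $\mu/q$ has nonzero coefficient in $P_H\prod_ce_{j_c}$. Its exponents are no larger than those of $\mu$. So instead of $e_5$, we may put in place of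 $c$ *any* combination $\sum_kQ_k\,e_{6-k}$ with $0\le k\le4$, of degree $5$. We do not need to know which monomial survives; it suffices that a linear combination of coefficients of $P_G$ is nonzero. We look for a combination whose coefficients become nonnegative after the sign change on $B$.

## 4. Positive forms in an ideal of elementary symmetric polynomials

Let $N=A'\sqcup B'$ be a finite set of size $\delta$, with variables $x_w$ $(w\in N)$, and let $|A'|=p$, $|B'|=q$. Let $e_j$ be the elementary symmetric polynomials in these variables, with $e_0=1$ and $e_j=0$ for $j<0$. For a polynomial $F$, let $F^\sharp$ be the result of substituting $x_b\to-x_b$ for all $b\in B'$. Let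
$$I_\kappa=\Big\{\sum_{k=0}^{\kappa}Q_k\,e_{\delta-k}\ :\ Q_k\in\mathbb R[x_w:w\in N]\Big\}.$$

**Definition (positive form).** A homogeneous $F$ of degree $r$ is *positive* if for some $\varepsilon=\pm1$ the polynomial $\varepsilon F^\sharp$ has only nonnegative coefficients, and has a positive coefficient at every squarefree monomial of degree $r$ in the variables of $N$.

*Example.* For $p=q=3$, the form $e_5$ is not positive, as we just saw. For a case that works, take $A'=\{a_1,a_2\}$, $B'=\{y\}$, $\delta=3$, $\kappa=2$, $r=2$, and write $a_1,a_2,y$ for the variables as well. The ideal $I_2$ contains $e_1$ and $e_2$. Neither $e_2$ nor $e_1^2$ is positive: after the sign change, $a_1a_2$ and $a_1y$ get opposite signs. But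
$$F=e_1\,(a_1+a_2-2y)+2(e_1^2-2e_2)=3a_1^2+3a_2^2+2a_1a_2-a_1y-a_2y$$
lies in $I_2$, and $F^\sharp=3a_1^2+3a_2^2+2a_1a_2+a_1y+a_2y$. So $F$ is positive. The form $e_1^2-2e_2=a_1^2+a_2^2+y^2$ served to pay for the bad term $-2y^2$.

**Lemma 5.** For every partition $N=A'\sqcup B'$, the set $I_\kappa$ contains a positive form of degree $r$ in each of these cases:

- (a) $r=\delta$, with any $\delta,\kappa\ge0$;
- (b) $(\delta,\kappa,r)=(5,4,3)$;
- (c) $(\delta,\kappa,r)=(5,4,4)$;
- (d) $(\delta,\kappa,r)=(4,3,3)$;
- (e) $(\delta,\kappa,r)=(6,4,5)$.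

Here $\delta$ will be the number of relevant neighbors of $c$, $\kappa$ the largest exponent that $c$ can still take, and $r$ the indegree of $c$. Case (e) is a vertex of degree $6$ with one outgoing edge, as in $K_{3,3,3}$. The proof of the lemma is a finite computation, given in Sections 7 and 8. First we see why it is enough.

## 5. A minimal counterexample and a well-chosen orientation

Call a monomial *good* if all its exponents are at most $4$. Suppose Theorem 2 fails, and let $G$ be a counterexample with $n=|V|$ minimum; $n\ge1$. Being sparse and 3‑colorable is inherited by subgraphs. So for every $S\subsetneq V$, the polynomial $P_{G[S]}$ has a good monomial with nonzero coefficient (with $P_{G[\emptyset]}=1$). Write $d_X(v)=|N(v)\cap X|$.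

**Step 1: minimum degree at least $5$.** This limits the vertices of small degree to degrees $5$ and $6$. Suppose $d(v)\le4$, and let $\mu$ be a good monomial with nonzero coefficient in $P_{G-v}$. In $P_G=\pm P_{G-v}\prod_{u\sim v}(x_v-x_u)$ the power $x_v^{d(v)}$ arises only by taking $x_v$ from every factor. So the coefficient of $\mu x_v^{d(v)}$ in $P_G$ is $\pm$ that of $\mu$ in $P_{G-v}$, and it is nonzero. This monomial is good, a contradiction.

**Step 2: choice of the class $C$.** We want outdegrees up to $4$ outside $C$, and a small budget on $C$ that makes the edge count work. Let $V_1,V_2,V_3$ be the classes of a proper 3‑coloring, and put $s(v)=\max(0,7-d(v))$. By Step 1, $s=2,1,0$ for $d=5$, $d=6$, $d\ge7$ respectively. Since $\sum_i4(n-|V_i|)=8n$ and $s(v)\ge7-d(v)$,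
$$\sum_{i=1}^3\Big(4(n-|V_i|)+\sum_{v\in V_i}s(v)-|E|\Big)\ \ge\ 8n+(7n-2|E|)-3|E|=15n-5|E|\ \ge\ 0,$$
because $|E|\le3n$. So some class, which we call $C$, satisfies
$$4|V\setminus C|+\sum_{c\in C}s(c)\ \ge\ |E|.\tag{1}$$
Let $A,B$ be the other two classes. Put $h(v)=4$ for $v\in A\cup B$ and $h(c)=s(c)$ for $c\in C$.

**Step 3: removing the part that is too dense.** Inequality (1) is Hakimi's condition for $h$ at $X=V$ only; it may fail on subsets. Minimality of $G$ takes care of this. Let
$$g(X)=\sum_{v\in X}h(v)-e(X),\qquad g(\emptyset)=0,\quad g(V)\ge0.$$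
If $\min g<0$, let $S$ be a minimizer of $g$; then $S\neq V$. If $\min g=0$, let $S=\emptyset$. In both cases $S$ minimizes $g$, and $T=V\setminus S$ is nonempty. For $T'\subseteq T$ we have
$$0\le g(S\cup T')-g(S)=\sum_{v\in T'}h(v)-e(T')-e(T',S),$$
that is, $e(T')\le\sum_{v\in T'}\big(h(v)-d_S(v)\big)$. For $T'=\{v\}$ this says $h(v)-d_S(v)\ge0$. By Hakimi's theorem, $G[T]$ has an orientation with
$$\mathrm{out}(v)+d_S(v)\le h(v)\qquad(v\in T).\tag{2}$$

**Step 4: what has to be shown on $T$.** We reduce Theorem 2 to the following statement.

**Claim 6.** $P_{G[T]}$ has a monomial with nonzero coefficient in which each $v\in T$ has exponent at most $4-d_S(v)$.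

Suppose $\mu_T$ is such a monomial, and let $\mu_S$ be a good monomial with nonzero coefficient in $P_{G[S]}$. We have
$$P_G=\pm P_{G[S]}\,P_{G[T]}\prod_{ts\in E,\ t\in T,\ s\in S}(x_t-x_s).$$
The largest possible total degree in the variables of $T$ is $e(T)+e(T,S)$, and it is reached only by taking $x_t$ from every factor of the last product. So the part of that degree is $\pm P_{G[S]}P_{G[T]}\prod_{t\in T}x_t^{d_S(t)}$. Since $P_{G[S]}$ and $P_{G[T]}$ have disjoint sets of variables, the monomial $\mu_S\,\mu_T\prod_tx_t^{d_S(t)}$ has nonzero coefficient in $P_G$. Its exponents are at most $4$ on $S$, and at most $(4-d_S(t))+d_S(t)=4$ on $T$. So $G$ is not a counterexample, a contradiction. Theorem 2 follows once Claim 6 is proved.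

## 6. From positive forms to a nonzero coefficient

*Proof of Claim 6, using Lemma 5.* Let $A'=A\cap T$, $B'=B\cap T$, $C'=C\cap T$ and $H=G[A'\cup B']$. For $c\in C'$ let
$$N_c=N(c)\cap T\subseteq A'\cup B',\qquad \delta_c=|N_c|=d(c)-d_S(c),\qquad t_c=\mathrm{out}(c),\qquad \kappa_c=4-d_S(c).$$
By (2), $d_S(c)\le s(c)\le2$, so $\kappa_c\ge0$.

**Step 5: isolate the variables of $C'$.** Since $C'$ is independent,
$$P_{G[T]}=\pm P_H\prod_{c\in C'}\prod_{w\in N_c}(x_w-x_c)=\pm P_H\prod_{c\in C'}\sum_k(-x_c)^k\,e_{\delta_c-k}(N_c),\tag{3}$$
with $P_H=\pm\prod_{ab\in E(H)}(x_a-x_b)$, where we take $a\in A'$ and $b\in B'$ in each factor. Each $x_c$ occurs in one sum only. So the coefficient of $\prod_cx_c^{k_c}$ in $P_{G[T]}$, as a polynomial in the other variables, is $\pm P_H\prod_ce_{\delta_c-k_c}(N_c)$.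

**Step 6: a positive form at each $c$.** By (2), $t_c+d_S(c)\le s(c)$, where $s(c)=2,1,0$ for $d(c)=5$, $6$, $\ge7$. Hence either $t_c=0$, or $(d(c),d_S(c),t_c)$ is one of
$$(6,0,1),\quad(5,0,2),\quad(5,0,1),\quad(5,1,1).$$
With $r=\delta_c-t_c$, the triples $(\delta_c,\kappa_c,r)$ in these four cases are $(6,4,5)$, $(5,4,3)$, $(5,4,4)$, $(4,3,3)$. If $t_c=0$ then $r=\delta_c$. So Lemma 5 (a), (e), (b), (c), (d) respectively, applied to $N_c=(N_c\cap A')\sqcup(N_c\cap B')$ and $\kappa=\kappa_c$, gives a positive form
$$F_c=\sum_{k=0}^{\kappa_c}Q_{c,k}\,e_{\delta_c-k}(N_c)\qquad\text{of degree }\delta_c-t_c.$$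

**Step 7: no cancellation.** Let $\Phi=P_H\prod_{c\in C'}F_c$ and $\mu=\prod_{w\in A'\cup B'}x_w^{\mathrm{out}(w)}$. We show that $\mu$ has nonzero coefficient in $\Phi$. Substitute $x_b\to-x_b$ for all $b\in B'$; this changes coefficients only by signs. Up to a global sign, $P_H$ becomes $\prod_{ab\in E(H)}(x_a+x_b)$ and every $F_c$ becomes a form with nonnegative coefficients. So nothing cancels, and it is enough to find $\mu$ once in the product. From each factor $x_a+x_b$ choose the tail of the arc on $ab$. From $F_c^\sharp$ choose the monomial $\prod_{w\in N_c,\ w\to c}x_w$. It is squarefree, and its degree is the indegree $\delta_c-t_c$ of $c$ in $G[T]$, so its coefficient is nonzero with the right sign. The product of all choices contains $x_w$ once for each arc leaving $w$, so it is $\mu$.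

**Step 8: return to $P_{G[T]}$.** Expand
$$\Phi=\sum_{(k_c)}\Big(\prod_cQ_{c,k_c}\Big)\,P_H\prod_ce_{\delta_c-k_c}(N_c),\qquad0\le k_c\le\kappa_c .$$
The coefficient of $\mu$ is nonzero. So for some $(k_c)$ and some monomial $q\mid\mu$ of $\prod_cQ_{c,k_c}$, the monomial $\mu/q$ has nonzero coefficient in $P_H\prod_ce_{\delta_c-k_c}(N_c)$. By Step 5 this coefficient is, up to sign, that of
$$(\mu/q)\prod_{c\in C'}x_c^{k_c}$$
in $P_{G[T]}$. For $w\in A'\cup B'$ the exponent is at most $\mathrm{out}(w)\le4-d_S(w)$ by (2). For $c\in C'$ it is $k_c\le\kappa_c=4-d_S(c)$. This proves Claim 6, and with it Theorem 2, once Lemma 5 is proved. $\square$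

## 7. Lemma 5 by duality: cases (a) to (d)

**Case (a).** Take $F=e_\delta$. It is a single squarefree monomial, the only one of degree $\delta$, and $F^\sharp=\pm F$.

**Case (c), from case (b).** Let $F$ be a positive form for (b), and multiply it by $\sum_{a\in A'}x_a-\sum_{b\in B'}x_b$. The product is in $I_4$. After $\sharp$ the new factor is the sum of all variables. So, up to the sign $\varepsilon$, the coefficients remain nonnegative. A squarefree monomial of degree $4$ is a squarefree cubic times a variable, so its coefficient is positive.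

For (b), (d), (e), instead of writing forms down, we show that nothing obstructs them.

**Fact (Tucker).** For a subspace $U\subseteq\mathbb R^M$ there are $u\in U$ and $g\in U^\perp$ with $u,g\ge0$ and $u+g>0$ in every coordinate.

*Proof.* Fix a coordinate $m$ with unit vector $\mathbf e_m$. The set $K=U-\mathbb R^M_{\ge0}$ is a finitely generated cone, hence closed and convex. If $\mathbf e_m\in K$, some $u\in U$ has $u\ge\mathbf e_m$, so $u\ge0$ and $u_m>0$. If not, separation gives $g$ with $\langle g,k\rangle\le0$ for all $k\in K$ and $g_m>0$. Since $U$ is a subspace, $g\in U^\perp$. Since $-\mathbf e_j\in K$, we have $g_j\ge0$ for all $j$. Do this for every $m$, and add up the vectors $u$ and the vectors $g$. $\square$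

**Step 9: the dual statement.** Index coordinates by the monomials of degree $r$ in the variables of $N$, and let $U=\{F^\sharp:F\in I_\kappa,\ F\text{ homogeneous of degree }r\}$. Take $u,g$ from Tucker's theorem. If $g$ vanishes on the squarefree monomials, then $u=F^\sharp$ is positive there and nonnegative everywhere, so $F$ is a positive form with $\varepsilon=1$. So it suffices to show:

> $(\ast)$ Every $G\in U^\perp$ with $G\ge0$ vanishes on all squarefree monomials of degree $r$.

(From here on, $G$ is a function on monomials, not a graph.) Put $\mathrm{sgn}(I)=(-1)^{|I\cap B'|}$ and $x_I=\prod_{w\in I}x_w$ for $I\subseteq N$. The degree‑$r$ part of $I_\kappa$ is spanned by the products $\mu e_n$, with $\delta-\kappa\le n\le\delta$ and $\mu$ a monomial of degree $r-n$. Since $(\mu e_n)^\sharp=\pm\sum_{|I|=n}\mathrm{sgn}(I)\,\mu x_I$, the condition $G\in U^\perp$ means that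
$$\sum_{|I|=n}\mathrm{sgn}(I)\,G(\mu x_I)=0\tag{4}$$
for every available $e_n$ and every monomial $\mu$ of degree $r-n$.

**Step 10: two symmetries.** $U$ is invariant under permutations of $A'$ and of $B'$. Averaging $G$ over these permutations keeps it nonnegative and in $U^\perp$. If the average vanishes at a squarefree monomial, so does $G$, by nonnegativity. So we may assume that $G$ is invariant. Exchanging the roles of $A'$ and $B'$ replaces $\mathrm{sgn}(I)$ by $(-1)^{|I\cap A'|}=(-1)^n\,\mathrm{sgn}(I)$, which does not change the equations (4). So we may assume $p\ge q$. We write $a$ for variables of $A'$ and $y$ for variables of $B'$.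

**Cases (b) and (d).** Here $r=3$, and $e_1,e_2\in I_\kappa$ in both cases, since $\delta-\kappa=1$. First we remove the cubics that are not squarefree. The form $\sum_ix_i^2=e_1^2-2e_2$ is in $I_\kappa$ and unchanged by $\sharp$. Multiplying by $x_k$ gives a form of degree $3$ in $I_\kappa$, so $\sum_iG(x_kx_i^2)=0$. As $G\ge0$, every term is $0$. So $G$ vanishes on every cubic that is not squarefree.

Let $G_{i,j}$ be the value of $G$ on squarefree cubics with $i$ $a$'s and $j$ $y$'s, $i+j=3$. Take equation (4) for $e_1$ and squarefree $\mu$ with $2-j$ $a$'s and $j$ $y$'s. Only the variables outside $\mu$ contribute, and they are $p-2+j$ $a$'s with sign $+$ and $q-j$ $y$'s with sign $-$: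
$$(p-2+j)\,G_{3-j,j}=(q-j)\,G_{2-j,j+1}.\tag{5}$$
Since $p+q\in\{4,5\}$ and $p\ge q$, we have $q\le2\le p$. So every type $(3-j,j)$ that occurs has $0\le j\le q\le2$, and it has $3-j\le p$. Then $\mu$ exists, and $p-2+j\ge1$. For $j=q$ the right side of (5) is $0$, so $G_{3-q,q}=0$; this type occurs, since $p+q\ge4$. For $j<q$, the type $(2-j,j+1)$ on the right occurs, so descending induction on $j$ gives $G_{3-j,j}=0$ for all types that occur. This is $(\ast)$.

## 8. Lemma 5, case (e): six neighbors and degree five

Now $\delta=6$, $r=5$, and $e_2,e_3,e_4,e_5$ are available; $e_1$ is not, so squares cannot be removed as before.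

**Step 11: discard monomials with two repeated variables.** We have
$$\sum_{i<j}x_i^2x_j^2=e_2^2-2e_1e_3+2e_4 .$$
Indeed, let $m=\sum x_i^2x_jx_k$ over distinct $i,j,k$ with $j<k$. Then $e_2^2=\sum_{i<j}x_i^2x_j^2+2m+6e_4$ and $e_1e_3=m+4e_4$. So this form is in $I_4$, and it is unchanged by $\sharp$. Multiplying by $x_k$ and using $G\ge0$ as before, we get $G(x_kx_i^2x_j^2)=0$ for all $k$ and all $i<j$. That is, $G=0$ on every quintic monomial having two variables of exponent at least $2$.

**Step 12: notation and how to read the equations.** Let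

- $\Gamma_A$, $\Gamma_B$ be the value of $G$ on squarefree quintics missing one $a$, respectively one $y$;
- $u_{ij}$ be the value on $a^2\cdot(i\text{ other }a\text{'s})\cdot(j\ y\text{'s})$, with $i+j=3$;
- $v_{ij}$ be the value on $y^2\cdot(i\ a\text{'s})\cdot(j\text{ other }y\text{'s})$, with $i+j=3$.

All of them are nonnegative. We must show $\Gamma_A=0$ if $p>0$, and $\Gamma_B=0$ if $q>0$.

We use (4) only with squarefree $\mu$. The sets $I$ that meet $\mu$ in two or more variables contribute $0$ by Step 11. If $I$ is disjoint from $\mu$, then $\mu x_I$ is squarefree and gives $\Gamma_A$ or $\Gamma_B$. If $I$ contains exactly one $a$ of $\mu$, we get some $u_{ij}$; if exactly one $y$ of $\mu$, some $v_{ij}$. The sign is $(-1)$ to the number of $y$'s in $I$, including a $y$ of $\mu$. In each equation we list these three kinds of sets in this order. By "outside" we mean the variables not in $\mu$.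

With $e_5$ and $\mu=1$: the $p$ sets missing an $a$ have sign $(-1)^q$, and the $q$ sets missing a $y$ have sign $(-1)^{q-1}$. Hence
$$p\,\Gamma_A=q\,\Gamma_B .\tag{6}$$

**Step 13: $(p,q)=(6,0)$.** Equation (6) reads $6\Gamma_A=0$.

**Step 14: $(p,q)=(5,1)$.** By (6), $\Gamma_B=5\Gamma_A$.

- $e_2$, $\mu=aaa$; outside: $a,a,y$. Disjoint: $aa$ gives $\Gamma_B$, $ay$ gives $-2\Gamma_A$. One $a$ of $\mu$: with an outside $a$, $6u_{30}$; with $y$, $-3u_{21}$. So $\Gamma_B-2\Gamma_A+6u_{30}-3u_{21}=0$, that is, $u_{21}=\Gamma_A+2u_{30}$.
- $e_4$, $\mu=a$; outside: four $a$'s and $y$. Disjoint: $aaaa$ gives $\Gamma_B$, $aaay$ gives $-4\Gamma_A$. With the $a$ of $\mu$: $aaa$ gives $4u_{30}$, $aay$ gives $-6u_{21}$. So $\Gamma_B-4\Gamma_A+4u_{30}-6u_{21}=0$, that is, $\Gamma_A+4u_{30}-6u_{21}=0$.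

Substituting the first into the second, $-5\Gamma_A-8u_{30}=0$. Both values are nonnegative, so $\Gamma_A=0$ and $\Gamma_B=0$.

**Step 15: $(p,q)=(4,2)$.** Write $\Gamma=\Gamma_A$. By (6), $\Gamma_B=2\Gamma$. Three equations with $\mu$ made of $a$'s determine the $u_{ij}$.

- $e_2$, $\mu=aaa$; outside: $a,y,y$. Disjoint: $ay$ gives $-2\Gamma_B$, $yy$ gives $\Gamma$. One $a$ of $\mu$: with $a$, $3u_{30}$; with a $y$, $-6u_{21}$. So $-2\Gamma_B+\Gamma+3u_{30}-6u_{21}=0$, that is, $u_{30}=\Gamma+2u_{21}$.
- $e_4$, $\mu=a$; outside: $a,a,a,y,y$. Disjoint: $aayy$ gives $3\Gamma$, $aaay$ gives $-2\Gamma_B$. With the $a$ of $\mu$: $aaa$ gives $u_{30}$, $aay$ gives $-6u_{21}$, $ayy$ gives $3u_{12}$. So $3\Gamma-2\Gamma_B+u_{30}-6u_{21}+3u_{12}=0$. Inserting $\Gamma_B=2\Gamma$ and $u_{30}=\Gamma+2u_{21}$ gives $3u_{12}=4u_{21}$.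
- $e_3$, $\mu=aa$; outside: $a,a,y,y$. Disjoint: $aay$ gives $-2\Gamma_B$, $ayy$ gives $2\Gamma$. One of the two $a$'s of $\mu$: with $aa$, $2u_{30}$; with $ay$, $-8u_{21}$; with $yy$, $2u_{12}$. So $-2\Gamma_B+2\Gamma+2(u_{30}-4u_{21}+u_{12})=0$, that is, $u_{30}-4u_{21}+u_{12}=\Gamma$. Inserting the first two results, $\Gamma+2u_{21}-4u_{21}+\tfrac43u_{21}=\Gamma$, so $-\tfrac23u_{21}=0$. Thus $u_{21}=u_{12}=0$.

Two more equations determine the $v_{ij}$, and a last one gives the contradiction.

- $e_2$, $\mu=ayy$; outside: $a,a,a$. Disjoint: $aa$ gives $3\Gamma$. The $a$ of $\mu$ with $a$: $3u_{12}$. A $y$ of $\mu$ with $a$: $-6v_{21}$. So $3\Gamma+3u_{12}-6v_{21}=0$, and $v_{21}=\Gamma/2$.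
- $e_4$, $\mu=y$; outside: $a,a,a,a,y$. Disjoint: $aaaa$ gives $\Gamma_B$, $aaay$ gives $-4\Gamma$. With the $y$ of $\mu$: $aaa$ gives $-4v_{30}$, $aay$ gives $+6v_{21}$. So $\Gamma_B-4\Gamma-4v_{30}+6v_{21}=0$, that is, $2\Gamma-4\Gamma+3\Gamma=4v_{30}$, and $v_{30}=\Gamma/4$.
- $e_3$, $\mu=ay$; outside: $a,a,a,y$. Disjoint: $aaa$ gives $\Gamma_B$, $aay$ gives $-3\Gamma$. With the $a$ of $\mu$: $aa$ gives $3u_{21}$, $ay$ gives $-3u_{12}$. With the $y$ of $\mu$: $aa$ gives $-3v_{30}$, $ay$ gives $+3v_{21}$. So $\Gamma_B-3\Gamma+3u_{21}-3u_{12}-3v_{30}+3v_{21}=0$, that is, $-\Gamma-\tfrac34\Gamma+\tfrac32\Gamma=-\tfrac14\Gamma=0$.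

So $\Gamma_A=\Gamma=0$ and $\Gamma_B=0$.

**Step 16: $(p,q)=(3,3)$.** This is the case of $K_{3,3,3}$. By (6), $\Gamma_A=\Gamma_B=:\Gamma$.

- $e_2$, $\mu=aaa$; outside: $y,y,y$. Disjoint: $yy$ gives $3\Gamma$. One $a$ of $\mu$ with a $y$: $-9u_{21}$. So $u_{21}=\Gamma/3$.
- $e_2$, $\mu=yyy$; outside: $a,a,a$. Disjoint: $aa$ gives $3\Gamma$. One $y$ of $\mu$ with an $a$: $-9v_{12}$. So $v_{12}=\Gamma/3$.
- $e_4$, $\mu=y$; outside: $a,a,a,y,y$. Disjoint: $aayy$ gives $3\Gamma$, $aaay$ gives $-2\Gamma$. With the $y$ of $\mu$: $aaa$ gives $-v_{30}$, $aay$ gives $+6v_{21}$, $ayy$ gives $-3v_{12}$. So $\Gamma-v_{30}+6v_{21}-3v_{12}=0$, and $v_{12}=\Gamma/3$ gives $v_{30}=6v_{21}$.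
- $e_2$, $\mu=aay$; outside: $a,y,y$. Disjoint: $yy$ gives $\Gamma$, $ay$ gives $-2\Gamma$. One $a$ of $\mu$: with $a$, $2u_{21}$; with a $y$, $-4u_{12}$. The $y$ of $\mu$: with a $y$, $+2v_{21}$; with $a$, $-v_{30}$. So $-\Gamma+2u_{21}-4u_{12}+2v_{21}-v_{30}=0$. Inserting $u_{21}=\Gamma/3$ and $v_{30}=6v_{21}$,
$$-\tfrac13\Gamma-4u_{12}-4v_{21}=0 .$$

All three values are nonnegative, so $\Gamma=0$.

Since $p\ge q$ and $p+q=6$, these are all the cases. This proves $(\ast)$ for (e), hence Lemma 5, Theorem 2, Theorem 3 and Corollary 4: $\mathrm{Jump}(2)=2$. $\blacksquare$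

## 9. Sharpness, the other surfaces, and the refinement by chromatic number

**Every sparse graph.** Theorem 3 uses no topology: $\mathrm{ch}(G)-\chi(G)\le2$ for every graph of maximum average degree at most $6$. The constant $2$ is sharp already for planar graphs, because there are 3‑colorable planar graphs that are not 4‑choosable (Mirzakhani 1996; Voigt–Wirth 1997).

**Euler characteristic at least $0$.** The sphere, projective plane, torus and Klein bottle have Euler characteristics $2,1,0,0$. The proof of Corollary 4 used only $|V|-|E|+|F|\ge0$, so graphs on any of these surfaces are sparse. Planar graphs embed in all four. Hence the maximum gap on each of the four surfaces is exactly $2$.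

**Chromatic number 2 on the Klein bottle.** If $\chi(G)=2$, then $\mathrm{ch}(G)\le3$. In a connected simple bipartite graph with at least $3$ vertices, faces of a 2‑cell embedding have even length at least $4$. So $4|F|\le2|E|$, and $|V|-|E|+|F|\ge0$ gives $|E|\le2|V|$. Smaller components satisfy this trivially, and the same holds for all subgraphs. Hakimi's theorem gives an orientation with outdegrees at most $2$, and Proposition 1 gives $\mathrm{ch}(G)\le3$. The graph $K_{2,4}$ of Section 1, which is planar, shows that this is sharp.

**Chromatic number 3.** If $\chi(G)=3$, then $\mathrm{ch}(G)\le AT(G)\le5$ by Theorem 2. The planar graphs just cited have $\mathrm{ch}\ge5$ and are 3‑colorable. Their chromatic number is exactly $3$, since a planar graph with $\chi\le 2$ has $\mathrm{ch}\le3$ by the previous paragraph. So the bound is sharp, and gap $2$ is attained with $\chi=3$.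

**Chromatic number at least 4.** If $\chi(G)\ge4$ and $G$ embeds in the Klein bottle, then $\mathrm{ch}(G)\le6$. Indeed, in the proof of Theorem 3 a sparse graph that is not 6‑choosable contains $K_7$, and $K_7$ does not embed in the Klein bottle (Franklin 1934).

**On-line version.** Theorem 2 bounds the Alon–Tarsi number, and Schauz's theorem says that the paint number, the on‑line version of the choice number, is at most the Alon–Tarsi number. So 3‑colorable sparse graphs, in particular 3‑colorable graphs on the Klein bottle or the torus, are 5‑paintable (on‑line 5‑choosable).
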